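# Radial Palais–Smale sequences for a Schrödinger–Poisson functional with $2<q<3$

## 1. Exact solutions: two identities and a missing third

Let $N\in\{3,4,5\}$, $2^*=2N/(N-2)$, $\sigma_N=|\mathbb S^{N-1}|$, $\omega=(N-2)\sigma_N$, $\lambda>0$ and $q\in(1,2^*-1)$. The equation is
$$-\Delta u+u+\lambda^2\Big(\frac1{\omega|x|^{N-2}}* u^2\Big)u=|u|^{q-1}u\qquad\text{in }\mathbb R^N .$$
We work in $H^1_{\rm rad}$, the closed subspace of radial functions in $H^1(\mathbb R^N)$, with dual norm $\|\cdot\|_*$. For $u\in H^1_{\rm rad}$ write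
$$A(u)=\int|\nabla u|^2,\quad B(u)=\int u^2,\quad \|u\|^2=A(u)+B(u),\quad C(u)=\int|u|^{q+1},\quad f(u)=|u|^{q-1}u,$$
$$\Gamma(x)=\frac1{\omega|x|^{N-2}},\qquad \phi_u=\lambda^2\,\Gamma*u^2\ge0,\qquad D(u)=\int\phi_uu^2 .$$
The energy functional, restricted to $H^1_{\rm rad}$, is $J_\lambda=\frac12(A+B)+\frac14D-\frac1{q+1}C$. It is of class $C^1$, with
$$J_\lambda'(u)v=\int\nabla u\cdot\nabla v+uv+\phi_uuv-f(u)v .\tag{1}$$

**Definition (Palais–Smale sequence).** A sequence $(u_n)\subset H^1_{\rm rad}$ is a Palais–Smale sequence for $J_\lambda$ if $(J_\lambda(u_n))$ is bounded and $\|J_\lambda'(u_n)\|_*\to0$.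

Two examples: any sequence of critical points with bounded energies; any sequence $u_n\to0$ in $H^1_{\rm rad}$, because $J_\lambda(0)=0$, $J'_\lambda(0)=0$ and $J_\lambda$ is $C^1$.

We ask whether every Palais–Smale sequence is bounded in $H^1$. The *admissible* parameters are the triples $(N,\lambda,q)$ with $\lambda>0$ and $q\in(2,3)$, $q<2^*-1$. So $q\in(2,3)$ if $N=3,4$, and $q\in(2,7/3)$ if $N=5$. The problem comes from the paper of Tomas Dutko, Carlo Mercuri and Teresa Megan Tyler, "Groundstates and infinitely many high energy solutions to a class of nonlinear Schrödinger-Poisson systems", arXiv:2010.05237 (2020), which treats the equation with a weight $\rho$; here $\rho\equiv1$. That paper says: "to the best of our knowledge it is still not known whether the boundedness of the Palais-Smale sequences holds for $q\in(2,3)$", and adds that for this reason it is not known in this range whether the Palais–Smale condition holds, even with $\rho\equiv1$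 and radial functions.

We start with the easy special case in which $J'_\lambda(u_n)$ is exactly zero.

**Proposition 1.** Let $(N,\lambda,q)$ be admissible and let $u\in H^1_{\rm rad}$ satisfy $J_\lambda'(u)=0$. Then
$$(q-2)A(u)+\tfrac{q-1}2B(u)=\Big(q+1-\tfrac{N(3-q)}2\Big)J_\lambda(u),\qquad\text{hence}\qquad \|u\|^2\le\frac{N+8}{2(q-2)}\,|J_\lambda(u)| .$$

So a sequence of critical points with bounded energies is bounded. The proof occupies Sections 1 to 3. To reuse it, let $u\in H^1_{\rm rad}$ be arbitrary and put $g=J_\lambda'(u)$, $E=J_\lambda(u)$, $M=\|u\|^2$. Testing $g$ with $u$, and writing out $E$, gives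
$$M+D-C=g(u),\qquad \tfrac12M+\tfrac14D-\tfrac1{q+1}C=E.\tag{2}$$
Subtracting four times the second equation from the first removes $D$:
$$\frac{3-q}{q+1}\,C=M-4E+g(u).\tag{3}$$
Inserting $C=M+D-g(u)$ into the second equation and multiplying by $q+1$ removes $C$:
$$\tfrac{q-1}2M-\tfrac{3-q}4D=(q+1)E-g(u).\tag{4}$$

If $q\ge3$, the coefficient of $D$ in (4) has the good sign and (4) bounds $M$ at once. For $q<3$ the nonlinearity still satisfies the Ambrosetti–Rabinowitz condition, with exponent $q+1$, but $D$ is homogeneous of degree $4>q+1$. In $J_\lambda(u)-\theta J'_\lambda(u)u$ the coefficients of $D$ and $C$ are $\frac14-\theta$ and $\theta-\frac1{q+1}$; both are nonnegative only if $\frac1{q+1}\le\theta\le\frac14$, which is impossible.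

In fact no manipulation of (2) alone can work. Take $E=0$, $g=0$, any $M>0$, and put $C=\frac{q+1}{3-q}M$, $D=\frac{2(q-1)}{3-q}M$. These are positive numbers, $M+D-C=\frac{M}{3-q}(3-q+2q-2-q-1)=0$, and $\frac12M+\frac14D-\frac1{q+1}C=\frac{M}{2(3-q)}(3-q+q-1-2)=0$. So (2) holds with $M$ as large as we like, and a third relation between $A,B,C,D$ is needed. The classical candidate is the Pohozaev identity, obtained by testing the equation with $x\cdot\nabla u$.

## 2. Radial decay and Newton's potential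

We identify a radial function with its profile in $r=|x|$. For $u\in H^1_{\rm rad}$ the profile has a representative that is locally absolutely continuous on $(0,\infty)$. The letter $c$ denotes constants depending only on $N$ and $q$, which may change from line to line.

**Lemma 2 (pointwise decay).** For $u\in H^1_{\rm rad}$ and $r>0$,
$$u(r)^2\le\frac1{\sigma_N}\,r^{1-N}\|u\|^2,\qquad u(r)^2\le\frac{r^{2-N}}{N-2}\int_r^\infty u'^2t^{N-1}dt\le\frac1\omega\,r^{2-N}A(u).\tag{5}$$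

*Proof.* By Cauchy–Schwarz,
$$\Big(\int_r^\infty|u'|\,dt\Big)^2\le\int_r^\infty t^{1-N}dt\int_r^\infty u'^2t^{N-1}dt=\frac{r^{2-N}}{N-2}\int_r^\infty u'^2t^{N-1}dt .$$
So $u'$ is integrable on $(r,\infty)$ and $u$ has a limit at infinity. The limit is $0$ since $u^2r^{N-1}$ is integrable. Hence $|u(r)|\le\int_r^\infty|u'|dt$, which gives the second bound, because $\int_0^\infty u'^2t^{N-1}dt=A/\sigma_N$. For the first,
$$u(r)^2\le2\int_r^\infty|uu'|\,dt\le2r^{1-N}\int_r^\infty|uu'|t^{N-1}dt\le\frac2{\sigma_N}r^{1-N}\|u\|_2\|\nabla u\|_2\le\frac1{\sigma_N}r^{1-N}\|u\|^2.\qquad\square$$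

We shall need to know that $|x|f(u)$ is in $L^2$, and later how large its norm is. For $N=3$ this is done by hand: (5) gives $r^2u^2\le c\|u\|^2$, so
$$\int|x|^2|u|^{2q}\le c\|u\|^2\int|u|^{2q-2}\le c\|u\|^2(B+C),$$
because $2\le 2q-2\le q+1$ exactly when $2\le q\le3$. For $N=5$ the analogous use of $r^4u^2\le c\|u\|^2$ gives $r^2|u|^{2q}=(r^4u^2)^{1/2}|u|^{2q-1}$, and $2q-1>q+1$ when $q>2$. The remedy is a weaker power of $r$, which the second bound in (5) makes available. Throughout, for $q\in(2,3)$, $q<2^*-1$, put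
$$s=\min\Big\{N-1,\frac4{q-1}\Big\},\qquad\sigma=1-\frac2s .$$
We have $s\ge2$, since $N-1\ge2$ and $q<3$; so $\sigma\in[0,1)$. We have $N-2\le s\le N-1$, since $q-1<2^*-2=\frac4{N-2}$. Finally $\frac2{q-1}\le s\le\frac4{q-1}$, since $N-1\ge2\ge\frac2{q-1}$; here $q>2$ is used. For $N=3$ one finds $s=2$ and $\sigma=0$.

**Lemma 3 (weighted bound).** For $u\in H^1_{\rm rad}$ we have $r^su(r)^2\le c\,\|u\|^2$ and
$$\int|x|^2|u|^{2q}dx\le c\,\|u\|^{4/s}\big(B(u)+C(u)\big).\tag{6}$$

*Proof.* Since $N-2\le s\le N-1$, $r^s\le r^{N-2}+r^{N-1}$, and (5) gives the first claim. Next, $r^2|u|^{2q}=(r^su^2)^{2/s}|u|^{2q-4/s}\le c\|u\|^{4/s}|u|^{2q-4/s}$. The exponent satisfies $2\le2q-\frac4s\le q+1$: the left inequality is $s\ge\frac2{q-1}$, the right one is $s\le\frac4{q-1}$. Hence $|u|^{2q-4/s}\le u^2+|u|^{q+1}$, and integration gives (6). $\square$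

**Lemma 4 (the potential).** Let $u\in H^1_{\rm rad}$, $\phi=\phi_u$, $\tilde m(r)=\int_0^ru^2t^{N-1}dt$. Then $\phi\in C^1(0,\infty)$,
$$\phi(r)=\frac{\lambda^2}{N-2}\Big[r^{2-N}\tilde m(r)+\int_r^\infty u^2t\,dt\Big],\qquad\phi'(r)=-\lambda^2r^{1-N}\tilde m(r),\tag{7}$$
$$0\le N\phi+r\phi'\le N\phi,\qquad\frac12\int(N\phi+r\phi')u^2\,dx=\frac{N+2}4D(u).\tag{8}$$

*Proof.* Newton's theorem says that for radial $u$ the kernel may be averaged over spheres: $\phi(x)=\frac{\lambda^2}\omega\int\max(|x|,|y|)^{2-N}u^2(y)\,dy$. In polar coordinates, with $\sigma_N/\omega=1/(N-2)$, this is the first formula in (7). Differentiating, the terms $\pm ru^2$ cancel and the second formula remains. Therefore $0\le-r\phi'=\lambda^2r^{2-N}\tilde m\le(N-2)\phi$, which proves the first part of (8). (If $u$ is supported in $B_1$, then for $r>1$ $\phi$ is a multiple of $r^{2-N}$ and $-r\phi'=(N-2)\phi$.) By symmetry in $x,y$,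
$$D=\frac{\lambda^2}\omega\iint\max(|x|,|y|)^{2-N}u^2(x)u^2(y)\,dx\,dy=\frac{2\lambda^2\sigma_N^2}{\omega}\int_0^\infty r^{2-N}u^2\,\tilde m\,r^{N-1}dr=\frac{2\lambda^2\sigma_N}{N-2}\int_0^\infty ru^2\tilde m\,dr,$$
while $\int r\phi'u^2dx=-\lambda^2\sigma_N\int_0^\infty ru^2\tilde m\,dr=-\frac{N-2}2D$. So $\frac12\int(N\phi+r\phi')u^2=\frac12\big(N-\frac{N-2}2\big)D=\frac{N+2}4D$. $\square$

Finally, the Hardy–Littlewood–Sobolev and Hölder inequalities give
$$\int\phi_u|hv|\,dx\le c\lambda^2\|u\|_p^2\|h\|_p\|v\|_p,\qquad p=\frac{4N}{N+2}.\tag{9}$$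
The first inequality is applied to $u^2$ and $hv$ in $L^{2N/(N+2)}$. We have $2<p<2^*$, the upper bound because $N<6$, so the right side is controlled by $H^1$ norms.

## 3. The virial identity

The next lemma has two functions, $u$ and $w$. For Proposition 1 take $w=u$; the proof costs nothing more with two letters.

**Lemma 5.** Let $q\in(2,3)$, $q<2^*-1$, let $u,w\in H^1_{\rm rad}$ and $\phi=\phi_u$. Suppose
$$\int\nabla w\cdot\nabla v+(1+\phi)wv\,dx=\int f(u)v\,dx\qquad\text{for all }v\in H^1_{\rm rad}.\tag{10}$$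
Then
$$\frac{N-2}2A(w)+\frac N2B(w)+\frac12\int(N\phi+r\phi')w^2\,dx=-\int f(u)\,x\cdot\nabla w\,dx,\tag{11}$$
and all integrals converge absolutely. Moreover, for every $u\in H^1_{\rm rad}$,
$$\int f(u)\,x\cdot\nabla u\,dx=-\frac N{q+1}C(u).\tag{12}$$

*Proof.* **Regularity, so that $rw'$ may be used as a multiplier.** Testing (10) with radial $v$ whose profile is in $C_c^\infty(0,\infty)$ shows that $p=r^{N-1}w'$ has distributional derivative
$$(r^{N-1}w')'=r^{N-1}\big[(1+\phi)w-f(u)\big]\quad\text{on }(0,\infty).$$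
The right side is continuous, since $u,w$ are continuous on $(0,\infty)$ and $\phi$ is $C^1$. So $p$ is $C^1$, and $w\in C^2(0,\infty)$.

**Multiplication, on a compact interval.** Multiply by $rw'=r^{2-N}p$ and integrate over $[\delta,R]$. On the left, $p'rw'=\frac12r^{2-N}(p^2)'$, so integration by parts gives
$$\int_\delta^Rp'\,rw'\,dr=\Big[\tfrac12r^Nw'^2\Big]_\delta^R+\tfrac{N-2}2\int_\delta^Rr^{N-1}w'^2dr.$$
On the right, $ww'=\frac12(w^2)'$ and
$$\int_\delta^Rr^N(1+\phi)ww'\,dr=\Big[\tfrac12r^N(1+\phi)w^2\Big]_\delta^R-\tfrac12\int_\delta^R\big(N(1+\phi)+r\phi'\big)r^{N-1}w^2dr .$$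
Altogether
$$\Big[\tfrac12r^Nw'^2\Big]_\delta^R+\tfrac{N-2}2\int_\delta^Rr^{N-1}w'^2=\Big[\tfrac12r^N(1+\phi)w^2\Big]_\delta^R-\tfrac12\int_\delta^R\big(N(1+\phi)+r\phi'\big)r^{N-1}w^2-\int_\delta^Rf(u)r^Nw'.$$

**Removal of the boundary terms.** The function $G=r^{N-1}(w'^2+(1+\phi)w^2)$ is in $L^1(0,\infty)$, because $w\in H^1$ and $\int\phi w^2<\infty$ by (9). If $rG(r)$ were bounded below by a positive constant near $0$ or near $\infty$, then $G\ge \text{const}/r$ there and $G$ would not be integrable. So $rG\to0$ along some $\delta_j\to0$ and some $R_j\to\infty$. The boundary terms are at most $\frac12rG$ in absolute value, hence vanish along these sequences. The integrals converge absolutely: $|x|f(u)\in L^2$ by (6) and $\nabla w\in L^2$, while $0\le N\phi+r\phi'\le N\phi$ by (8). Multiplying by $\sigma_N$ and letting $j\to\infty$ gives (11).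

**The identity (12).** The function $|u|^{q+1}$ is locally absolutely continuous on $(0,\infty)$ and $f(u)u'=\big(\frac{|u|^{q+1}}{q+1}\big)'$. So
$$\int_\delta^Rf(u)u'r^Ndr=\Big[\tfrac{r^N|u|^{q+1}}{q+1}\Big]_\delta^R-\tfrac N{q+1}\int_\delta^Rr^{N-1}|u|^{q+1}dr .$$
As $r^{N-1}|u|^{q+1}\in L^1(0,\infty)$, the boundary terms vanish along suitable sequences as before. The left side converges absolutely since $|x|f(u)$ and $\nabla u$ are in $L^2$. $\square$

*Proof of Proposition 1.* If $J'_\lambda(u)=0$, then by (1) the pair $w=u$ satisfies (10). By (11), (12) and (8),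
$$\tfrac{N-2}2A+\tfrac N2B+\tfrac{N+2}4D-\tfrac N{q+1}C=0.\tag{13}$$
Subtract $N$ times the second equation of (2). The terms in $B$ and $C$ disappear, and $-A+\frac12D=-NE$, that is, $\frac12D=A-NE$. Insert this into (4) with $g=0$:
$$\tfrac{q-1}2(A+B)=\tfrac{3-q}2(A-NE)+(q+1)E .$$
Since $\frac{q-1}2-\frac{3-q}2=q-2$, this is the claimed identity. As $q-2\le\frac{q-1}2$, the left side is at least $(q-2)M$. On the right, $0<q+1\le4$ and $0\le\frac{N(3-q)}2\le\frac N2$, so the coefficient of $E$ has absolute value at most $4+\frac N2$. $\square$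

## 4. When $J_\lambda'(u_n)$ is only small

For a Palais–Smale sequence, (2) to (4) survive with the error $|g_n(u_n)|\le\|g_n\|_*\|u_n\|$, where $g_n=J'_\lambda(u_n)$. The natural attempt is to keep (13) with an error as well, by evaluating $g_n$ at $x\cdot\nabla u_n$. Here it breaks: $g_n$ acts on $H^1_{\rm rad}$, and $x\cdot\nabla u_n$ need not belong to it. An example is $u_n=\frac1n(1-|x|)^+$. It tends to $0$ in $H^1_{\rm rad}$, so it is a Palais–Smale sequence. But $x\cdot\nabla u_n=-\frac1n|x|1_{\{|x|<1\}}$ jumps across the unit sphere, so it is not in $H^1$ for any $n$. This sequence is harmless, but it shows that "test with $x\cdot\nabla u_n$" has no meaning. Even when $x\cdot\nabla u_n$ lies in $H^1$, its norm involves second derivatives of $u_n$, over which (2) gives no control.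

Nevertheless boundedness holds, in the following quantitative form.

**Theorem 6.** Let $N\in\{3,4,5\}$, $q\in(2,3)$, $q<2^*-1$, $s=\min\{N-1,\frac4{q-1}\}$ and $\sigma=1-\frac2s\in[0,1)$. There is $\varepsilon_0>0$ depending only on $N,q$ (not on $\lambda$) such that for all $\lambda>0$ and $u\in H^1_{\rm rad}$,
$$\|J'_\lambda(u)\|_*\le\varepsilon_0\max\{1,\|u\|\}^{\sigma}\ \Longrightarrow\ \|u\|^2\le\max\Big\{1,\tfrac{2(N+4)}{q-2}|J_\lambda(u)|\Big\}.$$
Consequently, for every admissible triple $(N,\lambda,q)$, every Palais–Smale sequence of $J_\lambda$ is bounded in $H^1(\mathbb R^N)$: the set of admissible triples with this property is the set of all admissible triples.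

The consequence is immediate: if $J_\lambda'(u_n)\to0$, then $\|J'_\lambda(u_n)\|_*\le\varepsilon_0\le\varepsilon_0\max\{1,\|u_n\|\}^\sigma$ for large $n$, and $(J_\lambda(u_n))$ is bounded.

## 5. A corrector that makes the equation exact

Look at Lemma 5 again. It needs an exact equation for $w$, but the nonlinearity and the potential may be evaluated at another function $u$. So we do not differentiate $u$. We look for $w$ close to $u$ that solves (10) exactly. By (1),
$$\int\nabla u\cdot\nabla v+(1+\phi_u)uv=g(v)+\int f(u)v,$$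
so $h=u-w$ must solve the linear problem with right side $g$.

**Lemma 7 (corrector).** Let $u\in H^1_{\rm rad}$, $\phi=\phi_u$, $g=J'_\lambda(u)$, $\varepsilon=\|g\|_*$. There is $h\in H^1_{\rm rad}$ such that $w=u-h$ satisfies (10) and
$$\|h\|\le\varepsilon,\qquad\int\phi h^2\,dx\le\varepsilon^2.\tag{14}$$

*Proof.* The form $a(h,v)=\int\nabla h\cdot\nabla v+hv+\phi hv$ on $H^1_{\rm rad}$ is symmetric, bounded by (9), and coercive, since $\phi\ge0$ gives $a(h,h)\ge\|h\|^2$. By Lax–Milgram there is $h\in H^1_{\rm rad}$ with $a(h,v)=g(v)$ for all $v\in H^1_{\rm rad}$. Then $a(u-h,v)=\int f(u)v$, which is (10). Taking $v=h$, $\|h\|^2+\int\phi h^2=g(h)\le\varepsilon\|h\|$. Hence $\|h\|\le\varepsilon$, and then $\int\phi h^2\le\varepsilon\|h\|\le\varepsilon^2$. $\square$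

Since $\phi$ belongs to the form, (14) bounds $\int\phi h^2$ with a constant free of $\lambda$. We now use (11) for $w$ and return to $u$. The quadratic terms change by $O(\varepsilon\|u\|+\varepsilon^2)$. On the right we must pay for $\int f(u)\,x\cdot\nabla h$, at most $\||x||u|^q\|_2\,\varepsilon$. To be useful this must be a small multiple of $M$. No bound $\||x||u|^q\|_2\le cM$ holds for all $u$, because the left side has degree $q>2$ in $u$. But (6) gives it (with $M\ge1$) as soon as $C\le cM$, and that is what (3) provides.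

## 6. Proof of Theorem 6

Let $g=J_\lambda'(u)$, $\varepsilon=\|g\|_*$, $E=J_\lambda(u)$, $M=\|u\|^2$, and let $\varepsilon_0\in(0,1]$ be chosen at the end. Constants $c,c_1,c_2$ depend only on $N,q$, and not on $\varepsilon_0$ or $\lambda$.

**Step 1 (reduction to large $M$).** This step disposes of trivial cases and records the size of $\varepsilon$. If $M\le1$ there is nothing to prove. If $M<|E|$ we are done because $\frac{2(N+4)}{q-2}\ge1$. So let $M\ge1$ and $|E|\le M$. The hypothesis says $\varepsilon\le\varepsilon_0M^{\sigma/2}$, and therefore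
$$\varepsilon\le\varepsilon_0M^{1/2},\qquad\varepsilon^2\le\varepsilon_0^2M\le\varepsilon_0M,\qquad|g(u)|\le\varepsilon M^{1/2}\le\varepsilon_0M\le M.\tag{15}$$

**Step 2 (bounds for $C$, $D$ and $|x||u|^q$).** This step converts the two free identities into the control needed later. By (3), $\frac{3-q}{q+1}C=M-4E+g(u)\le6M$, so
$$C\le c_1M,\qquad c_1=\frac{6(q+1)}{3-q},\qquad D=C-M+g(u)\le c_1M.\tag{16}$$
Here $q<3$ is used. By (6), with $\|u\|^{4/s}=M^{2/s}$ and $B\le M$,
$$\||x||u|^q\|_2\le c\big(M^{2/s}(M+c_1M)\big)^{1/2}\le c\,M^{\frac1s+\frac12}=c\,M^{1-\sigma/2}.\tag{17}$$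

**Step 3 (exact virial identity for $w$).** This step replaces the meaningless test with $x\cdot\nabla u$. Take $h$ and $w=u-h$ from Lemma 7. By Lemma 5, identity (11) holds for this pair $u,w$.

**Step 4 (return to $u$, right side).** We show that the right side of (11) is $\frac N{q+1}C$ up to a small multiple of $M$. By (12),
$$-\int f(u)\,x\cdot\nabla w=\frac N{q+1}C+\int f(u)\,x\cdot\nabla h,$$
and by (17), (14) and $\varepsilon\le\varepsilon_0M^{\sigma/2}$,
$$\Big|\int f(u)\,x\cdot\nabla h\Big|\le\||x||u|^q\|_2\|\nabla h\|_2\le c\,M^{1-\sigma/2}\varepsilon\le c\,\varepsilon_0M .$$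
The power $M^{\sigma/2}$ allowed for $\varepsilon$ is exactly what (17) leaves over.

**Step 5 (return to $u$, left side).** We replace $w$ by $u$ in the quadratic terms. Since $|\nabla w|^2-|\nabla u|^2=\nabla h\cdot(\nabla h-2\nabla u)$, (14) and (15) give
$$|A(w)-A(u)|\le\varepsilon(2\sqrt M+\varepsilon)\le3\varepsilon_0M,$$
and in the same way $|B(w)-B(u)|\le3\varepsilon_0M$. Also $|w^2-u^2|\le|h|(2|u|+|h|)$, so by (8), Cauchy–Schwarz with weight $\phi$, (14), (15) and (16),
$$\tfrac12\int(N\phi+r\phi')|w^2-u^2|\le\tfrac N2\int\phi|h|(2|u|+|h|)\le\tfrac N2\big(2\varepsilon D^{1/2}+\varepsilon^2\big)\le c\,\varepsilon_0M .$$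
Finally $\frac12\int(N\phi+r\phi')u^2=\frac{N+2}4D$ by (8). So there is $c_2=c_2(N,q)$ with
$$\Big|\tfrac{N-2}2A(u)+\tfrac N2B(u)+\tfrac{N+2}4D(u)-\tfrac N{q+1}C(u)\Big|\le c_2\varepsilon_0M.\tag{18}$$
This is (13) with an error.

**Step 6 (elimination).** We repeat the algebra of Proposition 1. Subtracting $N$ times the second equation of (2) from the expression in (18) leaves $-A+\frac12D$. Hence
$$\tfrac12D\le A+c_2\varepsilon_0M+N|E|\le M+c_2\varepsilon_0M+N|E|.$$
Insert this into (4), written as $\frac{q-1}2M=\frac{3-q}2\cdot\frac12D+(q+1)E-g(u)$: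
$$\tfrac{q-1}2M\le\tfrac{3-q}2\big(M+c_2\varepsilon_0M+N|E|\big)+4|E|+\varepsilon_0M .$$
As $\frac{q-1}2-\frac{3-q}2=q-2$ and $\frac{3-q}2\le\frac12$,
$$(q-2)M\le(c_2+1)\varepsilon_0M+(N+4)|E| .$$
Choose $\varepsilon_0=\min\{1,\frac{q-2}{2(c_2+1)}\}$. Then $\frac{q-2}2M\le(N+4)|E|$, that is, $M\le\frac{2(N+4)}{q-2}|E|$. $\blacksquare$

For $N=4,5$ we have $s>2$, so $\sigma>0$, and the theorem even allows $\|J'_\lambda(u_n)\|_*$ to grow like a small multiple of $\|u_n\|^\sigma$.

## 7. From boundedness to the Palais–Smale condition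

**Corollary 8.** For all admissible triples, every Palais–Smale sequence of $J_\lambda$ has a subsequence converging strongly in $H^1_{\rm rad}$.

*Proof.* By Theorem 6, $(u_n)$ is bounded, so along a subsequence $u_n\rightharpoonup u$. Strauss's theorem says that $H^1_{\rm rad}$ embeds compactly in $L^a$ for $2<a<2^*$. So $u_n\to u$ in $L^{q+1}$ and in $L^p$, $p=\frac{4N}{N+2}$. Since $u_n-u$ is bounded and $J_\lambda'(u_n)\to0$, while $J'_\lambda(u)(u_n-u)\to0$ by weak convergence,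
$$o(1)=(J'_\lambda(u_n)-J'_\lambda(u))(u_n-u)=\|u_n-u\|^2+\int(\phi_{u_n}u_n-\phi_uu)(u_n-u)-\int(f(u_n)-f(u))(u_n-u).$$
By (9) the second term is at most $c\lambda^2(\|u_n\|_p^3+\|u\|_p^3)\|u_n-u\|_p\to0$. By Hölder the last is at most $(\|u_n\|_{q+1}^q+\|u\|_{q+1}^q)\|u_n-u\|_{q+1}\to0$. So $u_n\to u$ strongly. $\blacksquare$

## 8. Below and at the exponent $q=2$

This section goes beyond the admissible range. The hypothesis $q>2$ entered in the coefficient $q-2$ of Step 6 and in the choice of $s$. The exponent $2$ is visible in a scaling. Under $u\mapsto t^2u(t\,\cdot)$, the quantities $A$ and $D$ are both multiplied by $t^{6-N}$, and $C$ by $t^{2(q+1)-N}$. These powers agree exactly when $q=2$, while $B$ is multiplied by $t^{4-N}$.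

Let $D^{1,2}_{\rm rad}$ be the space of radial $u\in L^{2^*}$ with $\nabla u\in L^2$, and put
$$D_1(u)=\iint\Gamma(x-y)u^2(x)u^2(y)\,dx\,dy,\qquad\mathcal E=\{u\in D^{1,2}_{\rm rad}:D_1(u)<\infty\},$$
$$Q_*=\inf_{u\in\mathcal E\setminus\{0\}}\frac{\sqrt{A(u)D_1(u)}}{\int|u|^3},\qquad\lambda_*=\frac{\sqrt2}{3Q_*}.$$
Thus $D=\lambda^2D_1$, and $H^1_{\rm rad}\subset\mathcal E$ by (9). The space $\mathcal E$ is larger: for $N=4$ take $u=(1+|x|^2)^{-1}$. Then $u'=O(r^{-3})$ gives $A<\infty$, and $u\in L^4$. Also $\tilde m(r)=O(\log r)$ and $D_1$ is a multiple of $\int ru^2\tilde m\,dr$, which converges since $ru^2\tilde m=O(r^{-3}\log r)$ at infinity. But $\int^\infty u^2r^3dr=\infty$, so $u\notin L^2$.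

**Theorem 9.** Let $N\in\{3,4,5\}$, $\lambda>0$, $q\in(1,2^*-1)$.

1. If $q\ne2$, every Palais–Smale sequence of $J_\lambda$ is bounded.
2. If $q=2$ and $\lambda>\lambda_*$, then $J_\lambda$ is coercive, so the same holds. Moreover $\lambda_*\le\sqrt2/3$.
3. If $N=4$, $q=2$ and $\lambda=\lambda_*$, then $J_\lambda$ has an unbounded Palais–Smale sequence. So $q=2$ is genuinely exceptional for $N=4$.

The cases $q=2$, $\lambda<\lambda_*$ (any $N$) and $q=2$, $\lambda=\lambda_*$ ($N=3,5$) are not settled here.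

### 8.1. A Lions-type inequality

For $u,v\in\mathcal E$ with $\tilde m_u(r)=\int_0^ru^2t^{N-1}dt$, Newton's theorem and $\max(r,t)^{2-N}=(N-2)\int_{\max(r,t)}^\infty\tau^{1-N}d\tau$ give, by Tonelli,
$$\iint\Gamma(x-y)u^2(x)v^2(y)\,dx\,dy=\sigma_N\int_0^\infty\tau^{1-N}\tilde m_u(\tau)\tilde m_v(\tau)\,d\tau,\qquad D_1(u)=\sigma_N\int_0^\infty\tau^{1-N}\tilde m_u^2\,d\tau.\tag{19}$$
Restricting the last integral to $\tau>R$, where $\tilde m_u(\tau)\ge\tilde m_u(R)$, yields
$$\tilde m_u(R)^2\le\frac{N-2}{\sigma_N}R^{N-2}D_1(u).\tag{20}$$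
By Cauchy–Schwarz in (19) the mixed integral is at most $\sqrt{D_1(u)D_1(v)}$. With $(u+v)^2\le2u^2+2v^2$ this shows $D_1(u+v)<\infty$, so $\mathcal E$ is a vector space.

**Lemma 10.** For $u\in\mathcal E$: $\int|u|^3\le\sqrt{A(u)D_1(u)}$. Hence $Q_*\ge1$ and $\lambda_*\le\sqrt2/3$.

*Proof.* Write $\tilde m=\tilde m_u$; it is finite since $u\in L^{2^*}$. The profile is locally absolutely continuous on $(0,\infty)$, and
$$\int_\delta^R|u|^3r^{N-1}dr=\int_\delta^R|u|\tilde m'\,dr\le|u(R)|\tilde m(R)-\int_\delta^R|u|'\tilde m\,dr .$$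
The proof of the middle bound in (5) applies in $D^{1,2}_{\rm rad}$ (the limit of $u$ at infinity is $0$ because $u\in L^{2^*}$), and gives $u(R)^2\le\frac{R^{2-N}}{N-2}\int_R^\infty u'^2t^{N-1}dt=o(R^{2-N})$. By (20), $\tilde m(R)=O(R^{(N-2)/2})$, so $|u(R)|\tilde m(R)\to0$. Let $R\to\infty$, $\delta\to0$, multiply by $\sigma_N$, and use Cauchy–Schwarz:
$$\int|u|^3dx\le\sigma_N\int_0^\infty|u'|\tilde m\,dr\le\Big(\sigma_N\int_0^\infty u'^2r^{N-1}dr\Big)^{1/2}\Big(\sigma_N\int_0^\infty r^{1-N}\tilde m^2dr\Big)^{1/2}=\sqrt{A(u)D_1(u)}.\qquad\square$$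

### 8.2. Parts 1 and 2: boundedness and coercivity

*Proof of part 1.* For $q\in(2,3)$ this is Theorem 6. For $q\ge3$, possible only for $N=3$, we have $J_\lambda(u)-\frac14J_\lambda'(u)u=\frac14\|u\|^2+(\frac14-\frac1{q+1})C\ge\frac14\|u\|^2$. For a Palais–Smale sequence the left side is at most a constant plus $\frac14\|J'_\lambda(u_n)\|_*\|u_n\|$, so $(u_n)$ is bounded.

Let $q\in(1,2)$; the argument follows Ruiz, J. Funct. Anal. 237 (2006). We show that $J_\lambda$ is coercive. By Lemma 10, $\frac14A+\frac18D\ge\frac1{2\sqrt2}\sqrt{AD}=\frac\lambda{2\sqrt2}\sqrt{AD_1}\ge\frac\lambda{2\sqrt2}\int|u|^3$. Using one quarter of $A$, one eighth of $D$ and one quarter of $B$ for $\psi$, with $M=\|u\|^2$,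
$$J_\lambda(u)\ge\tfrac14M+\tfrac18D+\int\psi(|u|),\qquad\psi(t)=\tfrac14t^2+\tfrac\lambda{2\sqrt2}t^3-\tfrac{t^{q+1}}{q+1}.$$
As $2<q+1<3$, $\psi$ is positive for small and for large $t>0$. So there are $0<\alpha<\beta$ and $m>0$ with $\psi\ge0$ on $[0,\infty)\setminus(\alpha,\beta)$ and $\psi\ge-m$. Let $S=\{x\neq0:|u(x)|\in(\alpha,\beta)\}$. If $S=\emptyset$, then $J_\lambda(u)\ge\frac14M$. Otherwise let $\rho=\sup_S|x|>0$. For $x\in S$, (5) gives $\alpha^2\le cM|x|^{1-N}$, so $\rho$ is finite and $\rho^{N-1}\le cM$, where now $c$ also depends on $\alpha$. Since $S\subset\overline{B_\rho}$, any two of its points are at distance at most $2\rho$, and $D\ge\lambda^2\iint_{S\times S}\Gamma u^2u^2\ge\frac{\lambda^2\alpha^4|S|^2}{\omega(2\rho)^{N-2}}$. So with $c',c''>0$ independent of $u$, and minimizing in $|S|$,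
$$J_\lambda(u)\ge\tfrac18M+c'\rho^{N-1}+c''|S|^2\rho^{2-N}-m|S|\ge\tfrac18M+c'\rho^{N-1}-\tfrac{m^2}{4c''}\rho^{N-2}\ge\tfrac18M-\text{const},$$
because $\rho\mapsto c'\rho^{N-1}-\frac{m^2}{4c''}\rho^{N-2}$ is bounded below on $(0,\infty)$. $\blacksquare$

*Proof of part 2.* By the definition of $Q_*$, for $u\in\mathcal E$,
$$\tfrac12A+\tfrac14D\ge\tfrac\lambda{\sqrt2}\sqrt{AD_1}\ge\tfrac{\lambda Q_*}{\sqrt2}\int|u|^3=\frac\lambda{\lambda_*}\cdot\frac13\int|u|^3.\tag{21}$$
Hence $J_\lambda\ge\frac12B+(1-\frac{\lambda_*}\lambda)(\frac12A+\frac14D)$ on $H^1_{\rm rad}$, which is coercive if $\lambda>\lambda_*$. The bound on $\lambda_*$ is in Lemma 10. $\blacksquare$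

### 8.3. Part 3: concentration for $N=4$, $q=2$, $\lambda=\lambda_*$

Let $F=\frac12A+\frac14D-\frac13\int|u|^3$ with $\lambda=\lambda_*$, so that $J_{\lambda_*}=F+\frac12B$ on $H^1_{\rm rad}$. By (21), $F\ge0$ on $\mathcal E$. For $N=4$ the scaling $v\mapsto t^2v(t\,\cdot)$ multiplies $F$ by $t^2$ and leaves $B$ unchanged. So a zero $U\in H^1_{\rm rad}\setminus\{0\}$ of $F$ can be concentrated at no cost in energy. We find such a $U$ in three steps and then concentrate it.

**Step (i) (a minimizer in $\mathcal E$).** The quotient defining $Q_*$ is unchanged under $u\mapsto|u|$ and under $u\mapsto\kappa u(t\,\cdot)$, which multiplies $A$ by $\kappa^2t^{-2}$, $D_1$ by $\kappa^4t^{-6}$ and $\int|u|^3$ by $\kappa^3t^{-4}$. So we may take a minimizing sequence $u_n\ge0$ with $A(u_n)=D_1(u_n)=1$ and $\int u_n^3\to1/Q_*$.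

We need uniform decay. Let $R\ge1$. By (20), $\int_{B_{2R}}u_n^2\le cR$. Hence there is $r_0\in[R,2R]$ with $R\cdot R^3u_n^2(r_0)\le cR$, that is, $u_n^2(r_0)\le cR^{-3}$. For $R<r<2R$,
$$u_n^2(r)\le u_n^2(r_0)+2\int_R^{2R}|u_nu_n'|\,dt\le cR^{-3}+2R^{-3}\Big(\int_R^{2R}u_n^2t^3dt\Big)^{1/2}\Big(\int_R^{2R}u_n'^2t^3dt\Big)^{1/2}\le cR^{-3}+cR^{-3}R^{1/2}\le cR^{-5/2}.$$
So $\int_{R<|x|<2R}u_n^3\le cR^{-5/4}\cdot R=cR^{-1/4}$, and summing over the radii $2^jR$ we get $\int_{|x|>R}u_n^3\le cR^{-1/4}$ uniformly in $n$. Along a subsequence $u_n\rightharpoonup u$ in $D^{1,2}_{\rm rad}$, and by Rellich on balls ($3<2^*=4$) $u_n\to u$ in $L^3_{\rm loc}$ and almost everywhere. With the uniform tails, $u_n\to u$ in $L^3(\mathbb R^4)$. So $u\ge0$, $\int u^3=1/Q_*$, $A(u)\le1$, and $D_1(u)\le1$ by Fatou. Then $u\in\mathcal E\setminus\{0\}$ has quotient at most $Q_*$, so it attains $Q_*$, and $A(u)=D_1(u)=1$.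

Put $U=3Q_*u$. Then $A(U)=9Q_*^2$. As $\lambda_*^2=\frac2{9Q_*^2}$, $D(U)=\frac2{9Q_*^2}\cdot81Q_*^4=18Q_*^2$, and $\int U^3=27Q_*^2$. So $F(U)=\big(\frac92+\frac92-9\big)Q_*^2=0=\min_{\mathcal E}F$.

For $\psi\in H^1_{\rm rad}$ we have $U+\tau\psi\in\mathcal E$. The function $\tau\mapsto F(U+\tau\psi)$ is differentiable: $A$ is quadratic in $\tau$. $D$ is a polynomial of degree $4$ whose coefficients are integrals dominated by $D_1(|U|+|\psi|)<\infty$. The cubic term is differentiable since $U,\psi\in L^3$ by Lemma 10. As $\tau=0$ is a minimum, $F'(U)\psi=0$ for all $\psi\in H^1_{\rm rad}$.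

**Step (ii) ($U\in L^2(\mathbb R^4)$).** This is needed because elements of $\mathcal E$ need not be in $L^2$. Let $M_R=\int_{B_R}U^2$ and $\Theta_R=\lambda_*^2M_R/\omega$.

There is $R$ with $M_R>0$ and $U(R)R^2<\Theta_R/2$. Otherwise, picking $R_0$ with $M_{R_0}>0$, for all $R\ge R_0$
$$\frac{d}{dR}M_R=\sigma_4R^3U(R)^2\ge\sigma_4R^3\frac{\Theta_R^2}{4R^4}=c\,\frac{M_R^2}R,\qquad c>0.$$
Integrating $-(1/M_R)'\ge c/R$ gives $\frac1{M_{R_0}}\ge c\log\frac R{R_0}$ for all $R>R_0$, which is impossible.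

Fix this $R$ and choose $k\in(2,3)$ with $k(k-2)<\Theta_R/2$. For $r>R$ let $Z=U(R)(R/r)^k$ and $W=(U-Z)^+$; for $r\le R$ let $W=0$. Put $V=U-W$, so $V=Z$ on $\{W>0\}$ and $V=U$ on $B_R$. Since $W(R)=0$ and $\nabla Z\in L^2(\{r>R\})$, both $V$ and $W$ are in $D^{1,2}_{\rm rad}$. As $0\le V,W\le U$, both are in $\mathcal E$. We expand $F(U)=F(V+W)$ term by term.

- *Gradient.* On $\{W>0\}$ we have $\nabla V=\nabla Z$, and $\Delta Z=Z''+\frac3rZ'=k(k-2)\frac Z{r^2}$. The boundary terms in $\int\nabla Z\cdot\nabla W$ vanish: $W(R)=0$, and at infinity $r^3|Z'|W=O(r^{3-(k+1)-1})=O(r^{1-k})\to0$, since $W\le U=O(1/r)$ by the second bound in (5). So $A(U)=A(V)+A(W)-2k(k-2)\int\frac{ZW}{r^2}$.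
- *Potential.* With $U^2=V^2+X$, $X=2VW+W^2\ge W^2$, we get $D(U)=D(V)+2\int\phi_VX+\lambda_*^2\iint\Gamma XX\ge D(V)+D(W)+2\int\phi_V(2ZW+W^2)$.
- *Cubic term.* $\int U^3=\int V^3+\int W^3+3\int(Z^2W+ZW^2)$.

All these integrals are finite: $ZW/r^2=O(r^{-k-3})$ and $Z^2W=O(r^{-2k-1})$ are integrable against $r^3dr$ at infinity, the integral with $\phi_V$ is at most $D(U)$, and $ZW^2\le U^3$ on $\{W>0\}$. Since $F(U)=0$, $F(V)\ge0$ and $F(W)\ge0$,
$$\int ZW\Big(\phi_V-\frac{k(k-2)}{r^2}-Z\Big)+\int W^2\Big(\tfrac12\phi_V-Z\Big)\le0 .$$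
The integrands are supported in $r>R$. There Newton's theorem and $V=U$ on $B_R$ give $\phi_V\ge\frac{\lambda_*^2}{\omega r^2}M_R=\Theta_R/r^2$, while $Z\le U(R)R^2/r^2<\Theta_R/(2r^2)$ because $k>2$. So the first bracket exceeds $(\Theta_R-\frac{\Theta_R}2-\frac{\Theta_R}2)/r^2=0$, and the second exceeds $(\frac{\Theta_R}2-\frac{\Theta_R}2)/r^2=0$. Both are positive, hence $W=0$. Thus $U\le Z=O(r^{-k})$ for $r>R$, and $\int_R^\infty r^{-2k}r^3dr<\infty$ since $k>2$. As $U\in L^4_{\rm loc}\subset L^2_{\rm loc}$, $U\in L^2(\mathbb R^4)$, and so $U\in H^1_{\rm rad}$.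

**Step (iii) (the unbounded sequence).** Let $u_t(x)=t^2U(tx)\in H^1_{\rm rad}$ with $t\to\infty$. Since $F(t^2v(t\,\cdot))=t^2F(v)$ for $v\in\mathcal E$, $F(u_t)=0$. Writing $\psi=t^2\tilde\psi(t\,\cdot)$, $F(u_t+\tau\psi)=t^2F(U+\tau\tilde\psi)$, so $F'(u_t)\psi=0$ for all $\psi\in H^1_{\rm rad}$. Also $B(u_t)=B(U)$. Therefore
$$J_{\lambda_*}(u_t)=\tfrac12B(U),\qquad\|\nabla u_t\|_2^2=t^2A(U)\to\infty,\qquad J_{\lambda_*}'(u_t)\psi=\int u_t\psi\,dx .$$
It remains to show that the last functional tends to $0$. For $K>0$ split $U=U1_{B_K}+U1_{B_K^c}$. The function $t^2(U1_{B_K})(t\,\cdot)$ has $L^{4/3}$ norm $t^{2-3}\|U1_{B_K}\|_{4/3}$, and $t^2(U1_{B_K^c})(t\,\cdot)$ has $L^2$ norm $\|U\|_{L^2(B_K^c)}$. By Hölder,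
$$\Big|\int u_t\psi\Big|\le t^{-1}\|U1_{B_K}\|_{L^{4/3}}\|\psi\|_{L^4}+\|U\|_{L^2(B_K^c)}\|\psi\|_{L^2}.$$
With the Sobolev inequality $\|\psi\|_{L^4}\le c\|\psi\|$ this gives $\limsup_{t\to\infty}\|J'_{\lambda_*}(u_t)\|_*\le\|U\|_{L^2(B_K^c)}$ for every $K$. Letting $K\to\infty$ and using $U\in L^2$, we get $J'_{\lambda_*}(u_t)\to0$. Taking $t=n\to\infty$ gives an unbounded Palais–Smale sequence. $\blacksquare$
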